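\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Countably tight $\omega D$-bounded spaces\\ and the cardinals $\mathfrak d$ and $\mathrm{cof}(\mathcal M)$}


\begin{abstract}
A space is $\omega$-bounded if all its countable subsets have compact closure, and $\omega D$-bounded if this holds for all countable discrete subsets. Juh\'asz, Soukup and Szentmikl\'ossy asked whether $\mathfrak b=\omega_1$ implies that there is a regular space that is $\omega D$-bounded but not $\omega$-bounded and is countably tight, or Fr\'echet, or first countable. We show that the answer is negative in all three cases: if $\mathfrak d>\omega_1$, then every regular, countably tight, $\omega D$-bounded space is $\omega$-bounded, and $\mathfrak b=\omega_1<\mathfrak d$ is consistent. We also show that a first countable example exists if and only if $\mathrm{cof}(\mathcal M)=\omega_1$, and that the same holds for countably tight examples of pointwise countable type, in particular for locally compact ones.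
\end{abstract}

\section{The question and the results}

\subsection*{Testing compactness on few countable sets}

Let $P$ be a property of subspaces of a $T_1$ space $X$. The space $X$ is \emph{$P$-bounded} if every subspace of $X$ with property $P$ has compact closure in $X$. We write $\omega D$ for ``countable discrete'' and $\omega N$ for ``countable nowhere dense''; $X$ is \emph{$\omega$-bounded} if every countable subset of $X$ has compact closure. Throughout, regular spaces are $T_1$, and a space is \emph{crowded} if it has no isolated points.

Every $\omega$-bounded space is $\omega D$-bounded, and every $\omega D$-bounded space is countably compact: a $T_1$ space that is not countably compact contains a countably infinite closed discrete set, which is its own non-compact closure. So $\omega D$-boundedness lies between countable compactness and $\omega$-boundedness, and we ask when it already gives $\omega$-boundedness.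

In two simple cases it does. Let $B$ be a countable subset of an $\omega D$-bounded space. If $\overline B$ has a countable base, then $\overline B$ is Lindel\"of and countably compact, so it is compact. If the isolated points of $\overline B$ are dense in $\overline B$, they form a discrete subset of $B$ with closure $\overline B$, so again $\overline B$ is compact. The difficult case is that of a countable dense set in a crowded space. In such a space every discrete set $D$ is nowhere dense (if a nonempty open $O$ were contained in $\overline D$, then some open $O'\subseteq O$ would satisfy $O'\cap D=\{d\}$, and the nonempty open set $O'\setminus\{d\}\subseteq\overline D$ would miss $D$). So the hypothesis speaks only of certain small sets, and the conclusion concerns dense ones.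

A space is \emph{countably tight} if whenever $x\in\overline S$ there is a countable $S_0\subseteq S$ with $x\in\overline{S_0}$. It is \emph{Fr\'echet} if whenever $x\in\overline S$ there is a sequence in $S$ converging to $x$. First countable spaces are Fr\'echet, and Fr\'echet spaces are countably tight.

\subsection*{Cardinals}

For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$. The \emph{bounding number} $\mathfrak b$ is the least size of a family in $\omega^\omega$ that has no $\le^*$-upper bound (replacing $\le^*$ by strict eventual domination $<^*$ does not change it). The \emph{dominating number} $\mathfrak d$ is the least size of a family $\mathcal D\subseteq\omega^\omega$ such that every $f\in\omega^\omega$ satisfies $f\le^*g$ for some $g\in\mathcal D$. The \emph{pseudointersection number} $\mathfrak p$ is the least size of a family of infinite subsets of $\omega$ with the strong finite intersection property that has no infinite pseudointersection. For the ideal $\mathcal M$ of meager subsets of the real line, $\mathrm{add}(\mathcal M)$ is the least number of meager sets with non-meager union, $\mathrm{cov}(\mathcal M)$ the least number of meager sets that cover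 the line, $\mathrm{non}(\mathcal M)$ the least size of a non-meager set, and $\mathrm{cof}(\mathcal M)$ the least size of a family $\mathcal M'\subseteq\mathcal M$ such that every meager set is contained in a member of $\mathcal M'$. All these cardinals are uncountable. We use the standard inequalities
\[
\mathfrak b\le\mathfrak d,\qquad \mathfrak b\le\mathrm{non}(\mathcal M),\qquad \mathrm{cov}(\mathcal M)\le\mathfrak d,\qquad \omega_1\le\mathfrak p\le\mathrm{add}(\mathcal M)\le\mathrm{cof}(\mathcal M)
\]
and the equality (\cite[Thm.~2.2.11]{BJ}; \cite[Thm.~5.6]{Blass})
\begin{equation}\label{eq:cof}
\mathrm{cof}(\mathcal M)=\max\{\mathfrak d,\mathrm{non}(\mathcal M)\}.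
\end{equation}

\subsection*{The problem}

The following results are known.
\begin{itemize}
\item[(K1)] Regular, countably tight, $\omega D$-bounded spaces are $\omega N$-bounded.
\item[(K2)] If $\mathfrak b>\omega_1$, then every regular, countably tight, $\omega D$-bounded space is $\omega$-bounded.
\item[(K3)] If $\mathfrak p=\mathrm{cof}(\mathcal M)=\omega_1$ (in particular under CH), there is a first countable, locally compact, separable, regular $\omega D$-bounded space that is not compact, hence not $\omega$-bounded.
\end{itemize}
Only (K3) is used below, for the existence of examples under CH and under $\mathrm{cof}(\mathcal M)=\omega_1$. By (K2), a regular, countably tight space that is $\omega D$-bounded and not $\omega$-bounded can exist only if $\mathfrak b=\omega_1$. Juh\'asz, Soukup and Szentmikl\'ossy \cite{JSS} asked whether this is enough: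

\begin{quote}
Does $\mathfrak b=\omega_1$ imply the existence of a countably tight (or Fr\'echet, or first countable) regular space that is $\omega D$-bounded but not $\omega$-bounded?
\end{quote}

One might guess that $\mathfrak b$ marks the dividing line. It does not: the proof of Theorem~\ref{thm:A} needs a function that escapes $\omega_1$ given functions infinitely often, rather than one that bounds them, and this is governed by $\mathfrak d$.

\subsection*{Results}

\begin{theorem}[ZFC]\label{thm:A}
If $\mathfrak d>\omega_1$, then every regular, countably tight, $\omega D$-bounded space is $\omega$-bounded.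
\end{theorem}

Since $\mathfrak b\le\mathfrak d$, this strengthens (K2).

\begin{corollary}\label{cor:answer}
The answer to the question is negative in all three variants. In the Cohen model, obtained by adding $\omega_2$ Cohen reals to a model of CH, we have $\mathfrak b=\omega_1$, and every regular, countably tight, $\omega D$-bounded space is $\omega$-bounded. Hence each of the three existence statements is independent of $\mathrm{ZFC}+\mathfrak b=\omega_1$.
\end{corollary}

\begin{proof}
In the Cohen model $\mathfrak b\le\mathrm{non}(\mathcal M)=\omega_1$ and $\mathfrak d\ge\mathrm{cov}(\mathcal M)=\omega_2$ (\cite[\S11]{Blass}; \cite[\S7.5]{BJ}), so Theorem~\ref{thm:A} applies. As first countable spaces are Fr\'echet and Fr\'echet spaces are countably tight, none of the three kinds of space exists there. Under CH we have $\mathfrak b=\omega_1$, and by (K3) all three kinds exist.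
\end{proof}

For first countable spaces we determine exactly when examples exist, and we do so in a larger class. A space $X$ has \emph{pointwise countable type} if every point lies in a compact set $K\subseteq X$ of \emph{countable character}: there are open sets $W_n\supseteq K$ $(n<\omega)$ such that every open $O\supseteq K$ contains some $W_n$. First countable $T_1$ spaces are of this kind (take $K=\{x\}$), and so are locally compact regular spaces. For the latter, given $x$, choose open $W_n\ni x$ with $\overline{W_0}$ compact and $\overline{W_{n+1}}\subseteq W_n$, and put $K=\bigcap_n W_n=\bigcap_n\overline{W_n}$. If $O\supseteq K$ is open, the decreasing compact sets $\overline{W_n}\setminus O$ have empty intersection, so one of them is empty.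

\begin{theorem}\label{thm:B}
The following are equivalent.
\begin{enumerate}
\item[(1)] $\mathrm{cof}(\mathcal M)=\omega_1$.
\item[(2)] There is a first countable, locally compact, separable, regular $\omega D$-bounded space that is not $\omega$-bounded.
\item[(3)] There is a first countable, regular $\omega D$-bounded space that is not $\omega$-bounded.
\item[(4)] There is a regular, countably tight, $\omega D$-bounded space of pointwise countable type (e.g.\ a locally compact one) that is not $\omega$-bounded.
\end{enumerate}
\end{theorem}

The existence of a locally compact, countably tight, regular example lies between (2) and (4), so it is also equivalent to $\mathrm{cof}(\mathcal M)=\omega_1$. Even $\mathfrak d=\omega_1$ does not yield a first countable example: in the random model $\mathfrak b=\mathfrak d=\omega_1<\mathrm{non}(\mathcal M)$ \cite[\S11]{Blass}.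

For Fr\'echet spaces, and for countably tight spaces in general, the two theorems leave a gap: existence of an example follows from $\mathrm{cof}(\mathcal M)=\omega_1$ and implies $\mathfrak d=\omega_1$. We do not decide what happens for spaces not of pointwise countable type when $\mathfrak d=\omega_1<\mathrm{non}(\mathcal M)$.

\section{The idea on a grid}\label{sec:idea}

The main idea is visible in the following special situation. Suppose that the countable set $\omega\times\omega$ is a dense subset of a regular space $X$ and that
\begin{itemize}
\item[(a)] every $D\subseteq\omega\times\omega$ that meets each column $\{m\}\times\omega$ in a finite set has compact closure in $X$;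
\item[(b)] there are points $x_\alpha\in X$ $(\alpha<\omega_1)$ such that the closure of $Y=\{x_\alpha:\alpha<\omega_1\}$ is not compact;
\item[(c)] for each $\alpha$ there is $h_\alpha\in\omega^\omega$ whose graph, as a sequence $(m,h_\alpha(m))_{m<\omega}$, converges to $x_\alpha$.
\end{itemize}
Then $\mathfrak d=\omega_1$. Suppose otherwise, and choose $f\in\omega^\omega$ such that for every $\alpha<\omega_1$ we have $h_\alpha(m)\le f(m)$ for infinitely many $m$. The set $D=\{(m,j):j\le f(m)\}$ has compact closure by (a). It contains infinitely many points of each graph, and these still converge to $x_\alpha$. So $Y\subseteq\overline D$, and $\overline Y$ is compact, contradicting (b).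

If $\mathfrak b>\omega_1$, we could choose $f$ so that $D$ contains all but finitely many points of each graph. That is more than needed: for a convergent sequence, an infinite part is as good as the whole. To turn this observation into a proof, we must deal with four points.

\begin{enumerate}
\item \emph{The grid.} The columns come from covering the dense set $A$, outside a closed nowhere dense set $F$, by open sets $V_i$ whose closures miss $F$. Sets with finite columns are then discrete, so (a) holds by $\omega D$-boundedness (Section~\ref{sec:thin}).
\item \emph{The points $x_\alpha$.} We must find $\omega_1$ points with non-compact closure, all in one nowhere dense set $F$ (Section~\ref{sec:omega1}).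
\item \emph{Partial graphs.} A set with finite columns that accumulates at $x_\alpha$ may meet only infinitely many of the columns and not all of them. A monotone $f$ takes care of this (Section~\ref{sec:proofA}).
\item \emph{No convergent sequences.} In a Fr\'echet space we can pass to a sequence converging to $x_\alpha$. In a countably tight space we only get a set $D_\alpha$ with finite columns whose accumulation points form a compact set $K_\alpha\ni x_\alpha$, and an infinite subset of $D_\alpha$ may accumulate only at points of $K_\alpha$ other than $x_\alpha$. Suppose for instance that $K_\alpha=\{x_\alpha,y\}$. Then we should split $D_\alpha$ into a sequence converging to $x_\alpha$ and one converging to $y$, and require $D$ to meet the first in an infinite set. In general we choose one piece of $D_\alpha$ for each member of a local $\pi$-base of $K_\alpha$ at $x_\alpha$. By a theorem of Shapirovski\u{\i}, every point of a compact countably tight space has a countable local $\pi$-base (Section~\ref{sec:pi}), so we still have only $\omega_1$ sets to meet (Section~\ref{sec:hit}).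
\end{enumerate}

Theorem~\ref{thm:B} uses the same $\omega_1$ sets. There we test them against arbitrary countable nowhere dense sets rather than sets with finite columns; a countable $\pi$-base of $X$ provides many such test sets. Failure to meet one of the $\omega_1$ sets in an infinite set then becomes a guess at a given function $g\in\omega^\omega$.

\section{Reduction to a crowded separable space}\label{sec:reduction}

\begin{lemma}\label{lem:reduction}
Let $X_0$ be regular, countably tight and $\omega D$-bounded, but not $\omega$-bounded. Then there are a closed subspace $X$ of $X_0$ and a set $A\subseteq X$ such that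
\begin{itemize}
\item[\textup{(R)}] $X$ is regular, countably tight, $\omega D$-bounded, crowded and not compact, and $A$ is a countable dense subset of $X$.
\end{itemize}
\end{lemma}

\begin{proof}
Regularity, countable tightness and $\omega D$-boundedness pass to closed subspaces. Let $B\subseteq X_0$ be countable with $Z=\overline B$ not compact, and work in $Z$. Let $J$ be the set of isolated points of $Z$. Then $J\subseteq B$ since $B$ is dense in $Z$, so $J$ is countable and discrete, and $\overline J$ is compact. Put $A=B\setminus\overline J$ and $X=\overline A$. Since $Z=\overline J\cup X$ is not compact, $X$ is not compact.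

Suppose $y$ is isolated in $X$. As $A$ is dense in $X$, we have $y\in A$, so $y\notin\overline J$. Choose $O\ni y$ open in $Z$ with $O\cap X=\{y\}$ and $O\cap\overline J=\emptyset$. Then $O\subseteq Z\setminus\overline J\subseteq X$, so $O=\{y\}$ and $y\in J$, a contradiction. Thus $X$ is crowded.
\end{proof}

From now on we assume (R). As noted in the introduction, $X$ is countably compact, so every infinite subset of $X$ has an accumulation point, and closed subsets of $X$ are countably compact. Since $X$ is crowded and $T_1$, every nonempty open set is infinite, and it contains infinitely many points of any dense set.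

\section{Thin sets around a closed nowhere dense set}\label{sec:thin}

Let $F\subseteq X$ be closed and nowhere dense. We want to reach the points of $F$ from $A$ by discrete sets. The set $A_F=A\setminus F$ is dense, hence infinite. Enumerate it injectively as $A_F=\{a_i:i<\omega\}$ and, by regularity, fix open sets $V_i\ni a_i$ with $\overline{V_i}\cap F=\emptyset$. Put
\[
H=X\setminus\bigcup_{i<\omega}V_i,\qquad
L_m=(A_F\cap V_m)\setminus\bigcup_{i<m}V_i .
\]
Then $H$ is closed, $F\subseteq H$, $H\cap A_F=\emptyset$, and the \emph{columns} $L_m$ $(m<\omega)$, some of which may be empty, are pairwise disjoint with union $A_F$. Also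
\begin{equation}\label{eq:cols}
A_F\cap V_i\subseteq\bigcup_{m\le i}L_m .
\end{equation}
Call $D\subseteq A_F$ \emph{thin} if $D\cap V_i$ is finite for all $i$. As $L_m\subseteq V_m$, \eqref{eq:cols} shows that $D$ is thin if and only if $D\cap L_m$ is finite for all $m$. Subsets of thin sets are thin.

Let $D$ be thin. A point of $V_i$ is not an accumulation point of $D$, because $V_i\cap D$ is finite and $X$ is $T_1$. Since $D\subseteq\bigcup_iV_i$, it follows that $D$ is discrete, so $\overline D$ is compact by $\omega D$-boundedness, and that all accumulation points of $D$ lie in $H$. So
\[
D^*:=\overline D\cap H=\overline D\setminus D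
\]
is the set of accumulation points of $D$. It is compact, $D_1^*\subseteq D_2^*$ if $D_1\subseteq D_2$, and $D^*\ne\emptyset$ if $D$ is infinite.

\begin{lemma}\label{lem:thin}
\begin{enumerate}
\item[(i)] If $D_k$ is thin and $c_k\in D_k^*$ for all $k<\omega$, then there is a thin $D$ with $c_k\in D^*$ for all $k$.
\item[(ii)] Every $x\in F$ lies in $D^*$ for some thin $D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $D=\bigcup_k\bigl(D_k\setminus\bigcup_{i\le k}V_i\bigr)$. For each $i$, the sets with $k\ge i$ contribute nothing to $V_i$, so $D\cap V_i\subseteq\bigcup_{k<i}(D_k\cap V_i)$ is finite, and $D$ is thin. The set $D_k\setminus D\subseteq D_k\cap\bigcup_{i\le k}V_i$ is finite, so the accumulation point $c_k$ of $D_k$ is also an accumulation point of $D$.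

(ii) Let $C$ be the union of all $D^*$ with $D$ thin. By (i), every countable subset of $C$ is contained in some $D^*$, which is compact and hence closed, so its closure is contained in $D^*\subseteq C$. By countable tightness, $C$ is closed.

Suppose $x\in F\setminus C$, and take an open $G\ni x$ with $\overline G\cap C=\emptyset$. For each $n$, the set $G\setminus\bigcup_{i<n}\overline{V_i}$ is an open neighborhood of $x$, since the $\overline{V_i}$ miss $F$. As $A_F$ is dense, it contains infinitely many points of $A_F$. So we can choose distinct points $d_n\in A_F\cap G\setminus\bigcup_{i<n}\overline{V_i}$. Let $D=\{d_n:n<\omega\}$. Then $D\cap V_i\subseteq\{d_n:n\le i\}$ for all $i$, so $D$ is thin and infinite. Hence $\emptyset\ne D^*\subseteq\overline G\cap C=\emptyset$, a contradiction.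
\end{proof}

\begin{corollary}\label{cor:nwd}
Every countable nowhere dense $N\subseteq X$ has compact closure.
\end{corollary}

\begin{proof}
Apply the construction to $F=\overline N$. By Lemma~\ref{lem:thin} there is a thin $D$ with $N\subseteq D^*$, and $D^*$ is compact.
\end{proof}

\section{A nowhere dense set of size $\omega_1$ with non-compact closure}\label{sec:omega1}

The closure of a countable nowhere dense set is compact, so $\omega_1$ is the least possible size in the next lemma. The idea is to find a closed nowhere dense set $T$ and an open cover of $X$ such that no countably many members of the cover contain $T$; then we can choose points of $T$ one after another, each outside a set of the cover that contains the closure of the earlier points. Countable tightness is used through the following consequence: if $S=\bigcup_{\alpha<\omega_1}S_\alpha$ with $S_\alpha$ increasing, then $\overline S=\bigcup_{\alpha<\omega_1}\overline{S_\alpha}$, because every countable subset of $S$ is contained in some $S_\alpha$.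

\begin{lemma}\label{lem:Y}
There is a nowhere dense set $Y=\{x_\alpha:\alpha<\omega_1\}\subseteq X$ whose closure is not compact.
\end{lemma}

\begin{proof}
As $X$ is not compact, it has an open cover $\mathcal U$ that is closed under finite unions and satisfies $X\notin\mathcal U$. For each $a\in A$ choose an open $O_a\ni a$ contained in a member of $\mathcal U$, and let $T=X\setminus\bigcup_{a\in A}O_a$. This set is closed, and it is nowhere dense because $\bigcup_aO_a\supseteq A$ is open and dense.

No $U\in\mathcal U$ contains $T$. Otherwise the countably compact set $X\setminus U$ would be covered by the countably many sets $O_a$, hence by finitely many of them, and $X$ would be a finite union of members of $\mathcal U$, hence itself a member. Since $T$ is countably compact and $\mathcal U$ is closed under finite unions, no countable subfamily of $\mathcal U$ covers $T$.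

We choose $x_\alpha\in T$ and $U_\alpha\in\mathcal U$ by recursion on $\alpha<\omega_1$. The set $\{x_\beta:\beta<\alpha\}\subseteq T$ is countable and nowhere dense, so by Corollary~\ref{cor:nwd} its closure is compact and is contained in some $U_\alpha\in\mathcal U$. Pick $x_\alpha\in T\setminus\bigcup_{\beta\le\alpha}U_\beta$. Then $Y=\{x_\alpha:\alpha<\omega_1\}\subseteq T$ is nowhere dense.

Suppose $\overline Y$ is compact. By countable tightness,
\[
\overline Y=\bigcup_{\alpha<\omega_1}\overline{\{x_\beta:\beta<\alpha\}}\subseteq\bigcup_{\alpha<\omega_1}U_\alpha ,
\]
so finitely many of the sets $U_\alpha$ cover $Y$. But $x_\gamma\notin U_\alpha$ whenever $\gamma\ge\alpha$, a contradiction.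
\end{proof}

\section{Countable local $\pi$-bases}\label{sec:pi}

A \emph{local $\pi$-base} at a point $p$ of a space $Z$ is a family of nonempty open subsets of $Z$ such that every neighborhood of $p$ contains one of them; the members need not contain $p$. A \emph{$\pi$-base} of $Z$ is a family of nonempty open sets such that every nonempty open set contains one of them. The case $Z=K$ of the next lemma is Shapirovski\u{\i}'s theorem and is what Theorem~\ref{thm:A} needs; the general case is used for Theorem~\ref{thm:B}. The proof turns a point $p$ without a countable local $\pi$-base into a sequence $(x_\alpha)_{\alpha<\omega_1}$ in $K$ and open sets $U_\alpha,V_\alpha\ni p$ with $\overline{U_\alpha}\subseteq V_\alpha$ such that $x_\beta\notin V_\alpha$ for $\beta\le\alpha$ and $x_\beta\in\overline{U_\alpha}$ for $\beta>\alpha$. Compactness and countable tightness forbid this.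

\begin{lemma}\label{lem:pi}
Let $Z$ be regular, and let $K\subseteq Z$ be compact, countably tight and of countable character in $Z$. Then every $p\in K$ has a countable local $\pi$-base in $Z$.
\end{lemma}

\begin{proof}
Let $W_n\supseteq K$ $(n<\omega)$ be open sets such that every open set containing $K$ contains some $W_n$. Suppose that $p\in K$ has no countable local $\pi$-base in $Z$. We choose open sets $U_\alpha,V_\alpha\ni p$ by recursion on $\alpha<\omega_1$. Let $\mathcal G_\alpha$ be the family of all nonempty finite intersections of sets from
\[
\{W_n:n<\omega\}\cup\{U_\beta:\beta<\alpha\}\cup\{Z\setminus\overline{V_\beta}:\beta<\alpha\}.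
\]
This is a countable family of nonempty open sets. It is not a local $\pi$-base at $p$, so there is an open $G\ni p$ that contains no member of $\mathcal G_\alpha$. By regularity choose open $V_\alpha\ni p$ with $\overline{V_\alpha}\subseteq G$ and open $U_\alpha\ni p$ with $\overline{U_\alpha}\subseteq V_\alpha$. Then
\begin{equation}\label{eq:meets}
\text{every member of }\mathcal G_\alpha\text{ meets }Z\setminus\overline{V_\alpha}.
\end{equation}

Let $n<\omega$, and let $a,b\subseteq\omega_1$ be finite such that every element of $a$ is less than every element of $b$. We claim that
\[
W_n\cap\bigcap_{\beta\in a}U_\beta\cap\bigcap_{\gamma\in b}(Z\setminus\overline{V_\gamma})\ne\emptyset .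
\]
We use induction on $|b|$. If $b=\emptyset$, the set contains $p$. If $b\ne\emptyset$, let $\gamma=\max b$. The set formed with $b\setminus\{\gamma\}$ in place of $b$ is nonempty by induction, and all its indices are less than $\gamma$, so it belongs to $\mathcal G_\gamma$; by \eqref{eq:meets} it meets $Z\setminus\overline{V_\gamma}$.

Consequently the closed set
\[
Q_{a,b}=\bigcap_{\beta\in a}\overline{U_\beta}\cap\bigcap_{\gamma\in b}(Z\setminus V_\gamma)
\]
meets every $W_n$. It therefore meets $K$; otherwise the open set $Z\setminus Q_{a,b}\supseteq K$ would contain some $W_n$. So for each $\alpha<\omega_1$ the closed subsets $K\cap\overline{U_\beta}$ $(\beta<\alpha)$ and $K\setminus V_\gamma$ $(\gamma\ge\alpha)$ of $K$ have the finite intersection property, and by compactness there is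
\[
x_\alpha\in K\cap\bigcap_{\beta<\alpha}\overline{U_\beta}\cap\bigcap_{\gamma\ge\alpha}(Z\setminus V_\gamma).
\]
For each $\alpha<\omega_1$ this gives
\begin{equation}\label{eq:split}
\{x_\beta:\beta\le\alpha\}\subseteq Z\setminus V_\alpha
\qquad\text{and}\qquad
\{x_\beta:\beta>\alpha\}\subseteq\overline{U_\alpha}.
\end{equation}

Let $S=\overline{\{x_\alpha:\alpha<\omega_1\}}$. Since $K$ is compact, it is closed in $Z$, so $S\subseteq K$ is compact. By the second inclusion in \eqref{eq:split}, any finitely many of the sets $S\cap\overline{U_\alpha}$ have a common point, so there is $s\in S\cap\bigcap_{\alpha<\omega_1}\overline{U_\alpha}$. By countable tightness of $K$ there is $\alpha<\omega_1$ with $s\in\overline{\{x_\beta:\beta\le\alpha\}}$, and by the first inclusion in \eqref{eq:split} this closure is contained in the closed set $Z\setminus V_\alpha$. But $s\in\overline{U_\alpha}\subseteq V_\alpha$, a contradiction.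
\end{proof}

\section{The $\omega_1$ sets to be met}\label{sec:hit}

For the rest of the paper let $Y=\{x_\alpha:\alpha<\omega_1\}$ be as in Lemma~\ref{lem:Y}, put $F=\overline Y$, which is closed and nowhere dense, and use the notation $a_i$, $V_i$, $H$, $L_m$ and $D^*$ of Section~\ref{sec:thin} for this $F$.

We now replace the condition $Y\subseteq\overline N$, for $N\subseteq A_F$, by conditions of the form ``$N$ meets $E$ in an infinite set''. For each $\alpha$ we take a thin set accumulating at $x_\alpha$ and choose countably many pieces of it, one for each member of a local $\pi$-base at $x_\alpha$.

\begin{lemma}\label{lem:hit}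
There are infinite thin sets $E_\xi$ $(\xi<\omega_1)$ such that no $N\subseteq A_F$ with compact closure has $N\cap E_\xi$ infinite for all $\xi<\omega_1$.
\end{lemma}

\begin{proof}
For each $\alpha<\omega_1$ choose by Lemma~\ref{lem:thin}(ii) a thin $D_\alpha$ with $x_\alpha\in K_\alpha:=D_\alpha^*$. The space $K_\alpha$ is compact, regular and countably tight, so Lemma~\ref{lem:pi} with $Z=K=K_\alpha$ gives a countable local $\pi$-base $\{G_{\alpha,n}:n<\omega\}$ at $x_\alpha$ in $K_\alpha$. We translate each $G_{\alpha,n}$ into a piece of $D_\alpha$. Pick $q\in G_{\alpha,n}$ and write $G_{\alpha,n}=O\cap K_\alpha$ with $O$ open in $X$. By regularity choose an open $P_{\alpha,n}\ni q$ with $\overline{P_{\alpha,n}}\subseteq O$. So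
\[
P_{\alpha,n}\cap K_\alpha\ne\emptyset
\qquad\text{and}\qquad
\overline{P_{\alpha,n}}\cap K_\alpha\subseteq G_{\alpha,n}.
\]
Let $E_{\alpha,n}=D_\alpha\cap P_{\alpha,n}$. This set is thin, and it is infinite because $P_{\alpha,n}$ contains the accumulation point $q$ of $D_\alpha$.

Let $N\subseteq A_F$, and suppose $N\cap E_{\alpha,n}$ is infinite for all $\alpha$ and $n$. This set is thin, so
\[
\emptyset\ne(N\cap E_{\alpha,n})^*\subseteq\overline N\cap\overline{P_{\alpha,n}}\cap D_\alpha^*\subseteq\overline N\cap G_{\alpha,n}.
\]
Thus $\overline N$ meets every $G_{\alpha,n}$. Every neighborhood of $x_\alpha$ in $K_\alpha$ contains some $G_{\alpha,n}$, so it meets $\overline N$, and therefore $x_\alpha\in\overline N$. Hence $Y\subseteq\overline N$. If $\overline N$ were compact, its closed subset $\overline Y$ would be compact, contradicting the choice of $Y$. Now re-index $\{E_{\alpha,n}:\alpha<\omega_1,\ n<\omega\}$ as $\{E_\xi:\xi<\omega_1\}$.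
\end{proof}

Fix such sets $E_\xi$ and put
\[
M_\xi=\{m<\omega:E_\xi\cap L_m\ne\emptyset\}.
\]
This set is infinite, since $E_\xi$ is infinite and each $E_\xi\cap L_m$ is finite.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Suppose that $\mathfrak d>\omega_1$ and that the theorem fails. By Lemma~\ref{lem:reduction} we may assume (R), so we have the sets $E_\xi$ of Lemma~\ref{lem:hit}. We look for a thin set that meets each of them in an infinite set.

For $m\in M_\xi$ let $p_\xi(m)=\min\{j:a_j\in E_\xi\cap L_m\}$. This is a partial function, with domain $M_\xi$. To apply $\mathfrak d>\omega_1$ we extend it to all $m<\omega$ by looking ahead to the next element of $M_\xi$: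
\[
p'_\xi(m)=p_\xi\bigl(\min(M_\xi\setminus m)\bigr),
\]
where $M_\xi\setminus m=\{m'\in M_\xi:m'\ge m\}$. As $\{p'_\xi:\xi<\omega_1\}$ is not a dominating family, there is $f\in\omega^\omega$ such that for every $\xi<\omega_1$ we have $f(m)>p'_\xi(m)$ for infinitely many $m$. Replacing $f(m)$ by $\max_{i\le m}f(i)$, we may assume that $f$ is nondecreasing. If $f(m)>p'_\xi(m)$ and $m'=\min(M_\xi\setminus m)$, then
\[
f(m')\ge f(m)>p'_\xi(m)=p_\xi(m').
\]
Since $m'\ge m$ and there are infinitely many such $m$, we get $f(m')>p_\xi(m')$ for infinitely many $m'\in M_\xi$.

Let $D=\bigcup_m\{a_j\in L_m:j\le f(m)\}$. Each $D\cap L_m$ is finite, so $D$ is thin and $\overline D$ is compact. If $m'\in M_\xi$ and $f(m')>p_\xi(m')$, then the point of $E_\xi\cap L_{m'}$ with index $p_\xi(m')$ belongs to $D$. Different $m'$ give different points, so $D\cap E_\xi$ is infinite for every $\xi<\omega_1$. This contradicts Lemma~\ref{lem:hit}. \qed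

\section{Proof of Theorem~\ref{thm:B}}

\emph{The easy implications.} If $\mathrm{cof}(\mathcal M)=\omega_1$, then $\omega_1\le\mathfrak p\le\mathrm{add}(\mathcal M)\le\mathrm{cof}(\mathcal M)$ gives $\mathfrak p=\mathrm{cof}(\mathcal M)=\omega_1$, and (K3) yields (2). Clearly (2) implies (3). Since first countable regular spaces are countably tight and have pointwise countable type, (3) implies (4).

\medskip
It remains to derive (1) from (4).

\medskip
\noindent\emph{Reduction.} Pointwise countable type passes to a closed subspace $Z'$ of a space $Z$. Indeed, let $x\in Z'$, and let $K\ni x$ be compact in $Z$ with countable character witnessed by $\{W_n\}$. Then $K\cap Z'$ is compact, and $\{W_n\cap Z'\}$ witnesses that it has countable character in $Z'$: if $O$ is open in $Z$ and $O\supseteq K\cap Z'$, the open set $O\cup(Z\setminus Z')$ contains $K$, so it contains some $W_n$, and $W_n\cap Z'\subseteq O$. By Lemma~\ref{lem:reduction} we may therefore assume (R) with $X$ of pointwise countable type. Since $X$ is not $\omega$-bounded, Theorem~\ref{thm:A} gives $\mathfrak d=\omega_1$. By \eqref{eq:cof} it suffices to show that $\mathrm{non}(\mathcal M)=\omega_1$. We use Bartoszy\'nski's theorem (\cite[Thm.~2.4.7]{BJ};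 \cite[Thm.~5.9]{Blass}): \emph{$\mathrm{non}(\mathcal M)$ is the least size of a family $\mathcal Z\subseteq\omega^\omega$ such that every $g\in\omega^\omega$ agrees infinitely often with some $z\in\mathcal Z$}, that is, $g(k)=z(k)$ for infinitely many $k$. So we have to produce $\omega_1$ functions that guess every $g$ in this sense.

\medskip
\noindent\emph{A countable $\pi$-base.} This is the only place, apart from the reduction, where pointwise countable type is used. Each $a\in A$ lies in a compact set of countable character in $X$, which is countably tight since $X$ is. By Lemma~\ref{lem:pi}, $a$ has a countable local $\pi$-base in $X$. The union of these over all $a\in A$ is countable, and it is a $\pi$-base of $X$ because every nonempty open set is a neighborhood of some $a\in A$. Write it as $\{B_j:j<\omega\}$.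

\medskip
\noindent\emph{Nowhere dense sets from functions.} In Section~\ref{sec:proofA} we tested Lemma~\ref{lem:hit} on thin sets, but by Corollary~\ref{cor:nwd} we may use any nowhere dense $N\subseteq A_F$. We now attach such a set to each $g\in\omega^\omega$.

Fix a map $k\mapsto j(k)$ from $\omega$ to $\omega$ that takes every value infinitely often. A nonempty open subset of the crowded Hausdorff space $X$ contains two disjoint nonempty open sets; keeping one of them and splitting the other repeatedly, we find pairwise disjoint nonempty open sets $O_{k,i}\subseteq B_{j(k)}$ $(i<\omega)$. Define $c_k:A_F\to\omega$ by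
\[
c_k(a)=i\ \text{ if } a\in O_{k,i},\qquad c_k(a)=0\ \text{ if } a\notin\bigcup_{i<\omega}O_{k,i}.
\]
For $g\in\omega^\omega$ put
\[
N^g_m=\{a\in L_m: c_k(a)\ne g(k)\text{ for all }k\ge m\},\qquad N^g=\bigcup_{m<\omega}N^g_m .
\]

Each $N^g_m$ is nowhere dense. Given a nonempty open $O$, take $j$ with $B_j\subseteq O$ and $k\ge m$ with $j(k)=j$. Then $O_{k,g(k)}\subseteq O$ is nonempty and open, and it misses $N^g_m$, because $c_k$ takes the value $g(k)$ on $A_F\cap O_{k,g(k)}$.

The union $N^g$ is also nowhere dense. By \eqref{eq:cols} and $N^g\cap L_m=N^g_m$, the set $N^g\cap V_i\subseteq\bigcup_{m\le i}N^g_m$ is nowhere dense for each $i$. A nonempty open $O$ meets some $V_i$, because $\bigcup_iV_i\supseteq A_F$ is dense, and $O\cap V_i$ has a nonempty open subset that misses $N^g\cap V_i$, hence misses $N^g$. By Corollary~\ref{cor:nwd}, $\overline{N^g}$ is compact.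

\medskip
\noindent\emph{Failure to meet $E_\xi$ is a guess, with a delay.} For $\xi<\omega_1$ and $m\in M_\xi$ fix a point $e_\xi(m)\in E_\xi\cap L_m$, independently of $g$. Now let $g\in\omega^\omega$. Lemma~\ref{lem:hit} applied to $N=N^g$ gives $\xi<\omega_1$ such that $N^g\cap E_\xi$ is finite. As the $L_m$ are disjoint, for all but finitely many $m\in M_\xi$ we have $e_\xi(m)\notin N^g$. Since $e_\xi(m)\in L_m$, this means that
\[
c_k(e_\xi(m))=g(k)\quad\text{for some }k\ge m .
\]
Let $k_{g,\xi}(m)$ be the least such $k$. So the sequences $(c_k(e_\xi(m)))_{k<\omega}$ for $m\in M_\xi$, which do not depend on $g$, contain correct guesses at $g$. But each of them is known to be correct only at one place $k\ge m$, and this place depends on $g$. We use $\mathfrak d=\omega_1$ to bound the delays and join pieces of these sequences into one function.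

\medskip
\noindent\emph{Joining the guesses.} Let $\{f_\eta:\eta<\omega_1\}$ be a dominating family. For $\xi,\eta<\omega_1$ choose $m_0<m_1<\cdots$ in $M_\xi$ with $m_{i+1}>f_\eta(m_i)$ for all $i$, and define $z_{\xi,\eta}\in\omega^\omega$ by
\[
z_{\xi,\eta}(k)=c_k(e_\xi(m_i))\ \text{ for } m_i\le k<m_{i+1},\qquad z_{\xi,\eta}(k)=0\ \text{ for } k<m_0 .
\]
Given $g$, take $\xi$ as in the previous step, and then $\eta$ with $k_{g,\xi}(m)\le f_\eta(m)$ for all but finitely many $m\in M_\xi$. For all but finitely many $i$, the number $k=k_{g,\xi}(m_i)$ satisfies
\[
m_i\le k\le f_\eta(m_i)<m_{i+1},
\qquad\text{so}\qquad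
z_{\xi,\eta}(k)=c_k(e_\xi(m_i))=g(k).
\]
These numbers $k$ lie in disjoint intervals $[m_i,m_{i+1})$, so $z_{\xi,\eta}$ and $g$ agree infinitely often. Hence $\{z_{\xi,\eta}:\xi,\eta<\omega_1\}$ shows that $\mathrm{non}(\mathcal M)\le\omega_1$, and therefore $\mathrm{cof}(\mathcal M)=\omega_1$. \qed

\begin{remark}
Of Bartoszy\'nski's theorem we used only that a guessing family $\mathcal Z\subseteq\omega^\omega$ of size at most $\omega_1$ gives $\mathrm{non}(\mathcal M)\le\omega_1$. As $\mathfrak d=\omega_1$ here, this has a short direct proof. We work in $2^\omega$, where $\mathrm{non}(\mathcal M)$ has the same value as on the line.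

First, \emph{for every meager $M\subseteq2^\omega$ there are $x\in2^\omega$ and a partition of $\omega$ into consecutive finite intervals $J_0,J_1,\dots$ such that every $y\in M$ satisfies $y{\restriction}J_n\ne x{\restriction}J_n$ for all but finitely many $n$.} Let $M\subseteq\bigcup_nF_n$ with $F_n$ closed, nowhere dense and increasing. If $J_n$ is to begin at $l$, run through the finitely many $s\in2^l$ and extend a finite string $t$ successively so that in the end, for each $s\in 2^l$, no element of $F_n$ extends $s$ followed by $t$; make $t$ nonempty, and let $J_n=[l,l+|t|)$ and let $x{\restriction}J_n$ be given by $t$. If $y\in F_n$, then $y{\restriction}J_k\ne x{\restriction}J_k$ for all $k\ge n$.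

Next, for each $f_\eta$ of the dominating family let $i_0=0$, $i_{n+1}=\max\{i_n+1,f_\eta(i_n)\}$ and $I^\eta_n=[i_n,i_{n+1})$. For each $n$ fix an injective coding of the elements of $2^{I^\eta_n}$ by natural numbers, and for $z\in\mathcal Z$ let $y_{z,\eta}\in2^\omega$ be a point such that $y_{z,\eta}{\restriction}I^\eta_n$ is the element with code $z(n)$ whenever $z(n)$ is a code. The set of these at most $\omega_1$ points is not meager. If it were, take $x$ and $(J_k)$ for it as above. Let $h(m)=\min\{\max J_k+1:\min J_k\ge m\}$ and take $\eta$ with $h\le^*f_\eta$. Then for all but finitely many $n$ the interval $I^\eta_n$ contains some $J_k$. Let $g(n)$ be the code of $x{\restriction}I^\eta_n$ and let $z\in\mathcal Z$ agree with $g$ infinitely often. Then $y_{z,\eta}$ and $x$ agree on infinitely many $I^\eta_n$, hence on infinitely many $J_k$, a contradiction.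
\end{remark}

\begin{thebibliography}{9}

\bibitem{BJ}
Bartoszy\'nski and Judah,
\emph{Set Theory}.

\bibitem{Blass}
Blass,
\emph{Combinatorial cardinal characteristics of the continuum},
Handbook of Set Theory.

\bibitem{JSS}
Istv\'an Juh\'asz, Lajos Soukup and Zolt\'an Szentmikl\'ossy,
\emph{Between countably compact and $\omega$-bounded},
arXiv:1406.7805 (2014).

\end{thebibliography}

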